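# LRU on i.i.d. requests: a competitive ratio linear in the subset entropy

## Three equally likely pages and a cache of two

Take a cache that holds two pages, and three pages $1,2,3$. Each request is one of them, uniformly at random and independently of the past. When the requested page is not in the cache we pay $1$ (a *miss*), bring the page in, and evict something if the cache was full. We start with an empty cache.

First let us run two rules on the request sequence $1,2,3,1,2,2,3,1$. The rule LRU (Least Recently Used) evicts the cached page whose most recent request is oldest. It misses on $1$, $2$ and $3$, and holds $\{2,3\}$ after the third request. Then $1$ is a miss ($2$ is evicted), $2$ is a miss ($3$ is evicted), the second $2$ is a hit, $3$ is a miss ($1$ is evicted), $1$ is a miss. The total is $7$ misses. Someone who sees the future can instead evict the page whose next request is farthest away. This also misses three times at the start, but evicts $2$ at time $3$ and holds $\{1,3\}$. Then $1$ is a hit, $2$ is a miss at time $5$ ($1$ is evicted, because it returns at time $8$ and page $3$ returns at time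 $7$), the requests at times $6$ and $7$ are hits, and the request at time $8$ is a miss. The total is $5$.

Now the long run. Once the LRU cache is full, exactly one page is absent, and the next request is independent of which one it is. So LRU misses at rate $\frac13$.

For the offline rule, suppose that a miss occurs at time $\tau$ on page $u$. The rule evicts, among the other two pages, the one whose next request is later. So the next miss occurs at the first time $\tau'>\tau$ by which *both* other pages have been requested after $\tau$. The waiting time $\tau'-\tau$ has mean $\frac32+3=\frac92$: wait for one of two pages, then for one specific page. So the offline rule misses at rate $\frac29$. No algorithm does better. After the request at $\tau$ the cache holds $u$ and at most one other page, so one of the two other pages is absent, and it is requested in $(\tau,\tau']$. Thus every algorithm pays at least once in $(\tau,\tau']$. The optimal rate is exactly $\frac29$, and LRU loses a factor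
$$\frac{1/3}{2/9}=\frac32=1+\frac12 .$$

The same argument with $k+1$ equally likely pages and a cache of size $k$ gives LRU rate $\frac1{k+1}$. The optimal gap has mean $(k+1)(1+\frac12+\dots+\frac1k)$, because one waits until $k$ specific pages have all appeared. So the loss is $1+\frac12+\dots+\frac1k$, about $\ln k$.

At the other extreme take $k=1$ and any distribution. The cache must contain the page just requested, so every algorithm behaves in the same way and LRU loses nothing, although there may be a thousand pages. More interestingly, if the pages have probabilities proportional to $1,2,4,8,\dots$, one would not expect a loss of $\ln k$: at any time scale only a few pages are in doubt. So the loss should depend on how many pages of *comparable* probability compete. A quantity that measures this is the subset entropy, and the question is whether it governs the loss of LRU linearly.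

## Competitive ratio, subset entropy, and three theorems

Fix integers $n>k\ge1$. There are $n$ pages $[n]$ and a cache that holds at most $k$ pages and is initially empty. Requests $r_1,r_2,\dots$ are drawn i.i.d. from $\mathcal D=(p_1,\dots,p_n)$, where $p_1\ge p_2\ge\dots\ge p_n$. Let $\mathrm{cost}_A(T)$ be the number of misses of algorithm $A$ on the first $T$ requests, and let OPT be the optimal offline algorithm, which knows the whole sequence.

**Definition (competitive ratio).** The algorithm $A$ has competitive ratio at most $\alpha$ on $\mathcal D$ if for every $T\ge1$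
$$\mathbb E[\mathrm{cost}_A(T)]\le\alpha\bigl(\mathbb E[\mathrm{cost}_{OPT}(T)]+k\bigr).\tag{1}$$

The additive $k$ is treated as an initialization cost that any algorithm may incur.

**Definition (subset entropy).** For $S\subseteq[n]$ with $p(S)=\sum_{i\in S}p_i>0$ let $\mathcal D_S$ be $\mathcal D$ conditioned on $S$, and let $\mathrm H$ be Shannon entropy. Then
$$\mathcal H(\mathcal D,k)=\max_{S\subseteq[n],\ |S|\le k}\mathrm H(\mathcal D_S).$$

In bounds we use $\max\{1,\mathcal H(\mathcal D,k)\}$, so that they are not vacuous when the entropy is tiny. As an example take $\mathcal D=(\frac12,\frac14,\frac18,\frac18)$ and $k=2$. The set $\{1,2\}$ gives conditional probabilities $(\frac23,\frac13)$ and entropy about $0.918$ bits. The set $\{3,4\}$ gives $(\frac12,\frac12)$ and $1$ bit, the most that two pages can have. So $\mathcal H(\mathcal D,2)$ is $1$ bit, and it is attained on the two *rarest* pages: what counts is comparability, not size.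

**Definition (dyadic classes).** Let $S_\ell=\{i:2^{-\ell-1}<p_i\le2^{-\ell}\}$ for $\ell\ge 0$, let $n_{\max}=\max_\ell|S_\ell|$, and let $M=\min\{k,n_{\max}\}$.

In the example the classes are $\{1\},\{2\},\{3,4\}$, so $n_{\max}=2$ and $M=2$.

Kumar, Levin, Naor and Panigrahi, in "Stochastic Caching via Subset Entropy" (arXiv:2607.03947, 2026), record that $\max\{1,\mathcal H(\mathcal D,k)\}=\Theta(1+\log M)$, that LRU has competitive ratio $O(\mathcal H^3)$, and that LFU, the rule which keeps the $k$ pages with the highest request counts, has competitive ratio $O(\mathcal H)$. (In these bounds $\mathcal H$ stands for $\max\{1,\mathcal H\}$.) The problem is: *can $O(\mathcal H^3)$ be improved to $O(\mathcal H)$ for LRU, or is that impossible?* The answer is that it can be improved, and the result is optimal.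

Two harmless reductions. Pages with $p_i=0$ are almost surely never requested, and deleting them changes neither $\mathcal H(\mathcal D,k)$ nor the classes $S_\ell$. If at most $k$ pages remain, then nobody ever needs to evict: LRU and OPT both pay exactly the number of distinct requested pages, and the ratio is at most $1$. **Standing assumption.** From now on $n\ge k+1$ and all $p_i>0$. The letters $C,c>0$ denote absolute constants that may change from line to line.

Write $\lambda(y)=\sum_i(1-e^{-p_iy})$. It increases strictly and continuously from $0$ to $n\ge k+1$, so there is a unique $t$ with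
$$\lambda(t)=k+\tfrac12 .$$
Put
$$x_i=p_it,\qquad V=\lambda(2t)-\lambda(t)=\sum_ie^{-x_i}(1-e^{-x_i}),\qquad A=\{i:x_i\ge1\},\qquad N_A=\max_\ell|S_\ell\cap A| .$$

Roughly, $t$ is the length of time over which $k$ distinct pages are requested, $A$ is the set of pages expected at least once in that time (call them *frequent*; the others are *rare*), and $N_A$ is the size of the largest group of comparable frequent pages.

**Theorem 1.** For all $T\ge1$,
$$\mathbb E[\mathrm{cost}_{LRU}(T)]\le C(1+\ln\max\{1,N_A\})\,\mathbb E[\mathrm{cost}_{OPT}(T)]+k,$$
and $1+\ln\max\{1,N_A\}\le C(1+\ln M)\le C\max\{1,\mathcal H(\mathcal D,k)\}$. Hence there is an absolute constant $C$ such that LRU has competitive ratio at most $C\max\{1,\mathcal H(\mathcal D,k)\}$ for all $n>k\ge1$ and all $\mathcal D$.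

**Theorem 2.** Let $\mu$ be the stationary miss rate of LRU (defined in the next section) and $\omega=\lim_T\mathbb E[\mathrm{cost}_{OPT}(T)]/T$. The smallest $\alpha$ for which LRU has competitive ratio at most $\alpha$ on $\mathcal D$ is exactly $\mu/\omega$. Moreover $C^{-1}(1+V)/t\le\omega\le C(1+V)/t$.

**Theorem 3.** For all $1\le m\le k$ there is a $\mathcal D$ on $k+1$ pages with $c(1+\ln m)\le\max\{1,\mathcal H(\mathcal D,k)\}\le C(1+\ln m)$ on which every online algorithm, even one that knows $\mathcal D$ and is randomized, has competitive ratio at least $1+\frac12+\dots+\frac1m$.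

To see the symbols at work in the opening example: $3(1-e^{-t/3})=\frac52$ gives $e^{-t/3}=\frac16$, so $t=3\ln6\approx5.38$, each $x_i=\ln 6\approx1.79$, all three pages are frequent, $N_A=3$, and $V=3\cdot\frac16\cdot\frac56=\frac5{12}$. Then $(1+V)/t\approx0.264$, to be compared with $\omega=\frac29\approx0.222$.

## Lazy simulation and two stationary rates

The purpose of this section is to remove $T$, by replacing both costs by rates. For OPT we need to know that neither prefetching nor the initial cache content matters.

**Lemma 4 (lazy simulation).** Let a *schedule* be a set $\Sigma$ of at most $k$ pages, initially empty, which may load and evict pages at any time but contains each page when it is requested. From any initial cache content $K$ there is a demand-driven algorithm that has at most as many misses as the schedule has loads.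

*Proof.* On a request $r\notin K$, load $r$; if $|K|=k$, evict a page of $K\setminus\Sigma$. Such a page exists, because $|\Sigma|\le k=|K|$ and $r\in\Sigma\setminus K$, so $\Sigma\setminus K\ne\emptyset$ forces $K\setminus\Sigma\neq\emptyset$. Now follow the number $|\Sigma\setminus K|$. It starts at $0$. A load by the schedule raises it by at most $1$, and an eviction by the schedule does not raise it. A miss lowers it by exactly $1$: the page $r$ leaves $\Sigma\setminus K$, and the evicted page was not in $\Sigma$. As the number never becomes negative, there are at most as many misses as loads. $\square$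

**Step 1: the rate of OPT.** Concatenate two request sequences. Run an optimal algorithm on the first part and let $K$ be the resulting cache. On the second part apply Lemma 4 with this $K$, the schedule being the cache of an optimal run on the second part alone, started from empty; its loads are its misses. So $\mathrm{cost}_{OPT}$ is subadditive under concatenation. Put $o_T=\mathbb E[\mathrm{cost}_{OPT}(T)]$, $o_0=0$. As requests are i.i.d., $o_{S+T}\le o_S+o_T$, and Fekete's lemma gives
$$\omega=\lim_T\frac{o_T}T=\inf_T\frac{o_T}T,\qquad\text{so}\qquad o_T\ge\omega T\ \text{ for every }T\ge1.\tag{2}$$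

**Step 2: the rate of LRU.** Extend the requests to a two-sided i.i.d. sequence $(r_s)_{s\in\mathbb Z}$. Let $s'<s$ be the time of the previous request of the page $r_s$, which exists almost surely. Let $G_s$ be the event that at least $k$ distinct pages were requested strictly between $s'$ and $s$, and define $\mu=P(G_s)$, which does not depend on $s$. We claim that for all $T\ge1$
$$\mu T\le\mathbb E[\mathrm{cost}_{LRU}(T)]\le\mu T+k.\tag{3}$$

At any time the LRU cache consists of the most recently requested distinct pages since time $1$: the latest $k$ of them, or all of them if there are fewer. This follows by induction. A hit changes the order of these pages but not the set. A miss with full cache adds the newest page and removes the oldest.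

First, $G_s$ implies a miss at $s$. If $s'\ge1$, at least $k$ distinct pages are more recent than $r_s$, so $r_s$ is not in the cache. If $s'\le0$, the page $r_s$ was not requested in $[1,s)$ at all.

Second, suppose that a miss at $s$ occurs without $G_s$. Then $s'\le0$, for otherwise $r_s$ would be among the $k$ most recent pages. So $s$ is the first request of $r_s$ in $[1,T]$. Fewer than $k$ distinct pages were requested in $(s',0]$, so $r_s$ is one of the $k$ most recently requested distinct pages as of time $0$. There are $k$ such pages, and each has only one first request, so this happens for at most $k$ values of $s$. Taking expectations gives (3).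

**Step 3: the exact ratio (first part of Theorem 2).** We shall see in (8) that $\omega>0$. By (3) and (2),
$$\mathbb E[\mathrm{cost}_{LRU}(T)]\le\frac\mu\omega\,\omega T+k\le\frac\mu\omega\,\mathbb E[\mathrm{cost}_{OPT}(T)]+k.\tag{4}$$
Since $\mathrm{cost}_{LRU}\ge\mathrm{cost}_{OPT}$, dividing by $T\to\infty$ gives $\mu\ge\omega$. So $k\le\frac\mu\omega k$, and (4) says that the ratio is at most $\mu/\omega$. Conversely, if (1) holds for LRU with $\alpha$, divide by $T\to\infty$: $\mu\le\alpha\omega$. So the smallest $\alpha$ is exactly $\mu/\omega$.

By (4), the first inequality of Theorem 1 will follow once we show $\mu\le C(1+\ln\max\{1,N_A\})\,\omega$.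

## A Poisson clock: a formula for $\mu$ and a lower bound for $\omega$

In discrete time the counts of different pages are dependent. To make them independent, attach the i.i.d. requests, in order, to the points of an independent rate-$1$ Poisson process. By the marking theorem, the requests to the different pages form *independent* Poisson processes with rates $p_i$. For a window of length $y$ let

- $D(y)$ be the number of distinct pages requested in it, which is a sum of independent Bernoulli$(1-e^{-p_iy})$ variables with mean $\lambda(y)$;
- $N_{-i}(y)$ be the number of distinct pages other than $i$ requested in it;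
- $h_i(y)=P(N_{-i}(y)\ge k)$ and $F(y)=P(D(y)\ge k+1)$.

**Step 1: a formula for $\mu$.** Attach $r_{-1},r_{-2},\dots$ to the points of a rate-$1$ Poisson process on $(-\infty,0)$, read backwards from $0$, with $r_0$ independent of all this. The event $G_0$ depends only on the labels, so its probability is still $\mu$. Given $r_0=i$, the time back to the previous request of $i$ is $\mathrm{Exp}(p_i)$ and independent of the processes of the other pages. If this time is $y$, then $G_0$ occurs exactly when $N_{-i}\ge k$ in the window of length $y$. So
$$\mu=\sum_ip_i\int_0^\infty p_ie^{-p_iy}h_i(y)\,dy.\tag{5}$$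
In the opening example $h_i(y)=(1-e^{-y/3})^2$, and with $u=1-e^{-y/3}$ formula (5) gives $\mu=\int_0^1u^2\,du=\frac13$, as it must.

**Step 2: a lower bound for $\omega$.** An interval in which $d$ distinct pages are requested costs any algorithm at least $(d-k)^+$, since at most $k$ of these pages are in the cache at its start. Cut $[0,jy]$ into $j$ windows of length $y$, and let $J\sim\mathrm{Poisson}(jy)$ be the number of arrivals, which is independent of the labels. Then
$$\mathbb E\,o_J\ge j\,\mathbb E(D(y)-k)^+\ge j(\lambda(y)-k).$$
On the other hand, for every $\varepsilon>0$ there is $C_\varepsilon$ with $o_m\le(\omega+\varepsilon)m+C_\varepsilon$ for all $m\ge0$: this holds with $C_\varepsilon=0$ for $m\ge m_\varepsilon$, and $o_m\le m_\varepsilon$ for smaller $m$. So $(\omega+\varepsilon)jy+C_\varepsilon\ge j(\lambda(y)-k)$. Divide by $jy$, let $j\to\infty$ and then $\varepsilon\to0$: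
$$\omega\ge\frac{\lambda(y)-k}y\quad(y>0),\qquad\text{and for }y=2t:\qquad\omega\ge\frac{V+\frac12}{2t},\tag{6}$$
because $\lambda(2t)=\lambda(t)+V=k+\frac12+V$.

**Step 3: the same bound in terms of frequent and rare pages.** Define
$$B(y)=\sum_{i\in A}e^{-p_iy},\quad R(y)=\sum_{i\notin A}(1-e^{-p_iy}),\quad B=B(t),\quad R=R(t),\quad\Gamma=1+B+R.$$
So $B(y)$ is the expected number of frequent pages missing from a window of length $y$, and $R(y)$ is the expected number of rare pages present in it. In the opening example $B=3\cdot\frac16=\frac12$, $R=0$, $\Gamma=\frac32$. Clearly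
$$\lambda(y)=|A|-B(y)+R(y).\tag{7}$$
For $i\in A$ we have $1-e^{-x_i}\ge1-\frac1e$; for $i\notin A$ we have $e^{-x_i}\ge\frac1e$. So $V\ge(1-\frac1e)B+\frac1eR\ge(B+R)/e$. As $\frac12\ge\frac1e$, (6) gives
$$\omega\ \ge\ \frac{\Gamma}{2e\,t}\ >0.\tag{8}$$

The target is therefore $\mu\le C(1+\ln\max\{1,N_A\})\,\Gamma/t$.

**Lemma 5 (three counts).**
(i) $|A|\le3k$ and $N_A\le3M$.
(ii) $\sum_{i\notin A}x_i\le1.6R$.
(iii) For $s>0$ and $z>0$, the interval $(z,2^sz]$ contains $p_i$ for at most $(s+2)N_A$ pages $i\in A$.

*Proof.* (i) $|A|(1-\frac1e)\le\lambda(t)=k+\frac12\le\frac32k$ and $1.5/(1-\frac1e)<3$, so $|A|\le3k$. Hence $N_A\le\min\{n_{\max},3k\}\le3M$. (ii) By concavity $1-e^{-x}\ge(1-\frac1e)x$ on $[0,1]$, and $1/(1-\frac1e)<1.6$. (iii) On the scale of $\log_2$ the classes are the unit intervals $(-\ell-1,-\ell]$, and $(z,2^sz]$ becomes $(u,u+s]$. It meets at most $\lceil u+s\rceil-\lfloor u\rfloor\le\lceil s\rceil+1\le s+2$ of the unit intervals $(j-1,j]$, $j\in\mathbb Z$. Each class contains at most $N_A$ pages of $A$. $\square$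

## Windows shorter than $t$: why concentration alone is not enough

Here is the natural first attempt. The mean of $D(t)$ is $k+\frac12$, so pretend that LRU remembers exactly the last $t$ units of time, that is, $h_i(y)=\mathbf 1_{y\ge t}$. Then (5) becomes $\sum_ip_ie^{-x_i}=\frac1t\sum_ix_ie^{-x_i}$. We compare it with $\Gamma/t$, where $\Gamma\ge\sum_{i\in A}e^{-x_i}$. The excess is the factor $x_i$. Pages with $x_i\le a$ lose at most a factor $a$. If $a$ is about $2\ln N_A$, the pages with $x_i>a$ should contribute only a constant, because there are at most a few times $N_A$ of them at each scale and $e^{-x_i}$ kills them. So in this idealized model we see precisely the loss $1+\ln N_A$ that we want.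

The real memory of LRU fluctuates, and the trouble is with windows $y<t$. The trivial bound $h_i\le1$ is useless there for frequent pages, since it gives $\sum_{i\in A}p_i(1-e^{-x_i})\ge(1-\frac1e)p(A)$, which need not be small like $1/t$. So one wants $h_i(y)$ to be small when $y<t$, and the sensible tool is a concentration inequality. The variance of $D(y)$ is at most $B(y)+R(y)$, and for $y\le t/2$ the mean lies below $k+\frac12$ by a constant fraction of $B(y)+R$ (we check this below). So one gets $P(D(y)\ge k)\le Ce^{-c(B(y)+R)}$.

This stops working already with $k=1$ and two pages, $p_1=1-\varepsilon$, $p_2=\varepsilon\le\frac12$. The equation for $t$ is $e^{-\varepsilon t}+e^{-(1-\varepsilon)t}=\frac12$. It forces $\frac14\le e^{-\varepsilon t}<\frac12$, so $t$ is between $(\ln2)/\varepsilon$ and $(2\ln2)/\varepsilon$. By (5) the contribution of page $1$ to $\mu$ is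
$$p_1\int_0^\infty p_1e^{-p_1y}(1-e^{-\varepsilon y})\,dy=p_1\Bigl(1-\frac{p_1}{p_1+\varepsilon}\Bigr)=\varepsilon(1-\varepsilon),$$
of order $1/t$. But $B(y)+R\le2$ for every $y$, so a bound of the form $Ce^{-c(B(y)+R)}$ is never smaller than $Ce^{-2c}$. Inserted in (5) over $y<t$, it gives for page $1$ no less than $p_1(1-e^{-p_1t})Ce^{-2c}$, which stays bounded away from $0$ as $\varepsilon\to0$. The loss is of order $1/\varepsilon$. The reason is visible: to exceed the cache it is enough that *one* more page appears, and a deviation of $1$ is not a large deviation. What makes the event unlikely is that the extra page is improbable: $1-e^{-\varepsilon y}\le\varepsilon y$, which is a factor of order $y/t$.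

This suggests the remedy. If a window contains $k+1$ distinct pages, one of them lies outside the top $k$. Requests to that page are *independent* of the rest, so its probability can be multiplied with the concentration bound. This gives a factor $y\,p(\{k+1,\dots,n\})$, and it remains to see that $t\,p(\{k+1,\dots,n\})$ is small enough to be absorbed by the exponential. The outcome is a bound on $F(y)=P(D(y)\ge k+1)$ and not on $h_i(y)$; the two are linked by $h_i(y)(1-e^{-p_iy})\le F(y)$.

## The chance of $k+1$ distinct pages in a short window

We use Bernstein's inequality: if $D$ is a sum of independent Bernoulli variables, then for $\delta>0$ and any $v>0$ with $v\ge\operatorname{Var}D$,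
$$P(D-\mathbb ED\ge\delta)\le\exp\Bigl(-\frac{\delta^2}{2(v+\delta/3)}\Bigr).$$

**Lemma 6 (short windows).**
(i) If $0<y\le t$ and $B(y)\ge2\Gamma$, then $F(y)\le e^{-B(y)/14}$.
(ii) If $0<y\le t/2$, then $F(y)\le60\,\dfrac yt\,e^{-B(y)/80}$.

*Proof.* We first collect mean and variance. Bounding one factor by $1$ in each term,
$$\operatorname{Var}D(y)=\sum_ie^{-p_iy}(1-e^{-p_iy})\le B(y)+R(y).$$
For $y\le t$, by (7),
$$\lambda(t)-\lambda(y)=(B(y)-B)+(R-R(y)),\qquad B\le B(y),\quad R(y)\le R.\tag{9}$$

**Part (i).** Since $B,R\le\Gamma\le B(y)/2$, (9) gives
$$k+1-\lambda(y)=\tfrac12+\lambda(t)-\lambda(y)\ge B(y)-B\ge\tfrac12B(y),$$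
and the variance is at most $B(y)+R\le\frac32B(y)$. Bernstein with $\delta=\frac12B(y)$ and $v=\frac32B(y)$ has exponent
$$\frac{B(y)^2/4}{2(\frac32+\frac16)B(y)}=\frac3{40}B(y)\ge\frac1{14}B(y).$$

**Part (ii), first step: concentration.** Let $Z=B(y)+R>0$. We show
$$P(D(y)\ge k)\le1.2\,e^{-Z/40}.\tag{10}$$
For $i\in A$, $e^{-p_iy}\ge e^{-x_i/2}=e^{x_i/2}e^{-x_i}\ge e^{1/2}e^{-x_i}$. So $B\le e^{-1/2}B(y)$ and $B(y)-B\ge0.39B(y)$. For $0<x<1$,
$$\frac{1-e^{-x/2}}{1-e^{-x}}=\frac1{1+e^{-x/2}}\le\frac1{1+e^{-1/2}}\le0.623,$$
so $R(y)\le R(t/2)\le0.623R$ and $R-R(y)\ge0.37R$. Hence, by (9),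
$$k-\lambda(y)=\lambda(t)-\lambda(y)-\tfrac12\ge0.37Z-\tfrac12,$$
and the variance is at most $Z$. If $Z\ge4$, then $\frac12\le0.125Z$, so $k-\lambda(y)\ge0.24Z$. Bernstein with $\delta=0.24Z$, $v=Z$ has exponent $\frac{0.0576\,Z^2}{2\cdot1.08\,Z}=\frac{0.0576}{2.16}Z\ge\frac Z{40}$. If $Z<4$, the right side of (10) exceeds $1.2e^{-0.1}>1$, and there is nothing to prove.

**Part (ii), second step: one page from outside the top $k$.** Let $\mathbb T=\{k+1,\dots,n\}$. If $D(y)\ge k+1$, some page $j\in\mathbb T$ is requested, together with at least $k$ other pages. By the union bound and by independence of the page processes,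
$$F(y)\le\sum_{j\in\mathbb T}(1-e^{-p_jy})h_j(y)\le y\,p(\mathbb T)\,P(D(y)\ge k),\tag{11}$$
where we used $1-e^{-u}\le u$ and $N_{-j}(y)\le D(y)$.

**Part (ii), third step: the mass outside the top $k$.** We claim
$$t\,p(\mathbb T)=\sum_{i>k}x_i\le1.6Z.\tag{12}$$
Since the pages are ordered, $A=\{1,\dots,|A|\}$. If $|A|\le k$, the sum runs over rare pages only and is at most $1.6R$ by Lemma 5(ii). Otherwise let $q=|A|-k\ge1$ and $X=x_{k+1}\ge1$. The $q$ pages $k+1,\dots,|A|$ have $x_i\le X$, so the sum is at most $qX+1.6R$, and we must bound $qX$ by $B(y)$. By (7) at $y=t$, $|A|-B+R=k+\frac12$, so $B=q-\frac12+R\ge q-\frac12$. The $q-1$ pages $k+2,\dots,|A|$ contribute at most $\frac{q-1}e$ to $B$, because $x_i\ge1$ on $A$. So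
$$\sum_{i\le k+1}e^{-x_i}\ge q-\tfrac12-\tfrac{q-1}e=\tfrac q2+(q-1)\bigl(\tfrac12-\tfrac1e\bigr)\ge\tfrac q2.$$
These $k+1$ pages have $x_i\ge X$, and $y\le t/2$, so $e^{-p_iy}\ge e^{-x_i/2}=e^{x_i/2}e^{-x_i}\ge e^{X/2}e^{-x_i}$. Using $e^u\ge eu$,
$$B(y)\ge\frac q2e^{X/2}\ge\frac q2\cdot\frac{eX}2,\qquad\text{that is,}\qquad qX\le\frac4eB(y)\le1.5B(y).$$
So the sum is at most $1.5B(y)+1.6R\le1.6Z$.

**Part (ii), end.** Combining (10), (11) and (12),
$$F(y)\le\frac yt\cdot1.6Z\cdot1.2e^{-Z/40}\le2\,\frac yt\,Ze^{-Z/40}.$$
Since $Ze^{-Z/80}\le80/e<30$ and $Z\ge B(y)$, this is at most $60\,\frac yt\,e^{-Z/80}\le60\,\frac yt\,e^{-B(y)/80}$. $\square$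

## The integral for $\mu$, cut at $t$

Let
$$L=\max\{1,N_A\},\qquad a=1+2\ln L\ge1,\qquad\text{so that}\quad e^{-a}=e^{-1}L^{-2}.$$

**Proposition 7.** $\mu\le C\,a\,\Gamma/t$.

Two numerical facts are used several times. First,
$$ae^{-a}L\le a^2e^{-a}L=\frac{(1+2\ln L)^2}{eL}\le\frac{16e^{-3/2}}e\le2,\tag{13}$$
because $(1+2u)^2e^{-u}$ is maximal on $u\ge0$ where $1+2u=4$, at $u=\frac32$. Second,
$$\sum_{j\ge0}2^je^{-2^ja}\le e^{-a}\sum_{j\ge0}2^je^{1-2^j}\le2e^{-a}.\tag{14}$$
The first inequality holds since $e^{-(2^j-1)a}\le e^{-(2^j-1)}$. For the second, the terms with $j=0,1,2$ are $1+2e^{-1}+4e^{-3}<1.936$; from $j=3$ on, consecutive terms have ratio $2e^{-2^j}<\frac12$, so they sum to at most $16e^{-7}<0.02$.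

*Proof of Proposition 7.* We split (5) into three parts: (a) $y\ge t$; (b) $y<t$ and $i\notin A$; (c) $y<t$ and $i\in A$.

**Part (a): the idealized model.** With $h_i\le1$, this part is at most $\sum_ip_ie^{-p_it}=\frac1t\sum_ix_ie^{-x_i}$. Rare pages contribute at most $\sum_{i\notin A}x_i\le1.6R$ to $\sum_ix_ie^{-x_i}$. Frequent pages with $x_i\le a$ contribute at most $aB$. By Lemma 5(iii) with $s=1$, at most $3N_A$ frequent pages have $x_i\in(2^ja,2^{j+1}a]$. Since $xe^{-x}$ decreases on $[1,\infty)$, the pages with $x_i>a$ contribute, by (14) and (13), at most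
$$3N_A\sum_{j\ge0}2^jae^{-2^ja}\le6N_Aae^{-a}\le12.$$
So part (a) is at most $(1.6R+aB+12)/t\le12a\Gamma/t$.

**Part (b): rare pages.** With $h_i\le1$ and $p_i<1/t$, this part is at most $\sum_{i\notin A}p_i(1-e^{-x_i})\le R/t\le\Gamma/t$.

**Part (c): passing from $h_i$ to $F$.** By independence $h_i(y)(1-e^{-p_iy})=P(i\text{ is requested and }N_{-i}(y)\ge k)\le F(y)$. Put $x=p_iy$. Since $(1+x)e^{-x}\le1$, we have $\frac x{1-e^{-x}}\le1+x$. Therefore
$$p_i^2e^{-p_iy}h_i(y)\le\frac{F(y)}{y^2}\cdot\frac{x^2e^{-x}}{1-e^{-x}}\le\frac{F(y)}{y^2}\,x(1+x)e^{-x}\le\frac{F(y)}{y^2}\bigl[(1+a)x+2x^2\mathbf 1_{x>a}\bigr]e^{-x}.$$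
The last inequality is clear for $x\le a$, and for $x>a\ge1$ we have $x+x^2\le2x^2$. The point of the first term is that $x=p_iy$ yields the sum $\sum_{i\in A}p_ie^{-p_iy}=-B'(y)$, an exact derivative. So part (c) is at most $(1+a)I_1+2I_2$ with
$$I_1=\int_0^t\frac{F(y)}y\,(-B'(y))\,dy,\qquad I_2=\int_0^tF(y)\sum_{i\in A,\ p_iy>a}p_i^2e^{-p_iy}\,dy.$$
If $A=\emptyset$, both vanish. From now on $A\ne\emptyset$.

**Bound on $I_1$.** We take $b=B(y)$ as the variable of integration, which is possible since $B$ is strictly decreasing and smooth. Then all frequent pages are summed at once, and no class structure is needed. On $[t/2,t]$ we have $F(y)/y\le2F(y)/t$. The part where $B(y)\le2\Gamma$ is estimated with $F\le1$ and yields at most $\int_0^{2\Gamma}db=2\Gamma$; the part where $B(y)>2\Gamma$ is estimated with Lemma 6(i). Together they give at most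
$$\frac2t\Bigl(2\Gamma+\int_0^\infty e^{-b/14}\,db\Bigr)=\frac2t(2\Gamma+14)\le\frac{32\,\Gamma}t.$$
On $(0,t/2)$, Lemma 6(ii) gives $F(y)/y\le\frac{60}te^{-B(y)/80}$; the factor $y$ that we worked for cancels the singularity $1/y$. The contribution is at most $\frac{60}t\int_0^\infty e^{-b/80}\,db=\frac{4800}t$. So $I_1\le C\Gamma/t$.

**Bound on $I_2$, part $y\in[t/2,t]$.** Here $F\le1$ suffices. Page $i$ contributes only if $x_i>a$, and then at most
$$\int_{\max(t/2,\,a/p_i)}^\infty p_i^2e^{-p_iy}\,dy=p_ie^{-\max(x_i/2,\,a)}.$$
So the contribution is at most $\frac1t\sum_{i\in A,\,x_i>a}x_ie^{-\max(x_i/2,\,a)}$. Group the pages by $x_i\in(2^ja,2^{j+1}a]$, $j\ge0$, with at most $3N_A$ pages per group. A page in group $0$ gives at most $2ae^{-a}$, and a page in group $j\ge1$ gives at most $2^{j+1}ae^{-2^{j-1}a}$. By (14), $\sum_{j\ge1}2^{j+1}ae^{-2^{j-1}a}=4a\sum_{j\ge0}2^je^{-2^ja}\le8ae^{-a}$. So the sum is at most $3N_A(2+8)ae^{-a}\le60$ by (13), and the contribution is at most $60/t$.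

**Bound on $I_2$, part $y<t/2$.** By Lemma 6(ii) this contribution is at most
$$\frac{60}t\sum_{i\in A}\int_{a/p_i}^\infty p_i^2y\,e^{-p_iy}e^{-B(y)/80}\,dy.\tag{15}$$
If we dropped the factor $e^{-B(y)/80}$, each page would give $(1+a)e^{-a}$ and the sum would be $|A|(1+a)e^{-a}$. That is not good enough. When every class contains one page we have $N_A=1$ and $a=1$, but $|A|$ may be as large as a multiple of $k$. So the factor must be used to sum over the *classes*. It helps because at a time $y$ comparable to $a/p_i$, frequent pages much rarer than $i$ are still mostly missing, so $B(y)$ is at least of the order of their number.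

Split the integral into pieces $y\in(2^ja/p_i,2^{j+1}a/p_i]$, $j\ge0$. On such a piece, with $u=p_iy$ and $2^ja\ge1$,
$$\int p_i^2y\,e^{-p_iy}\,dy\le\int_{2^ja}^\infty ue^{-u}\,du=(1+2^ja)e^{-2^ja}\le2^{j+1}ae^{-2^ja}.\tag{16}$$
As $B$ is decreasing, on this piece
$$B(y)\ge B\bigl(2^{j+1}a/p_i\bigr)\ge e^{-1}\,\#\{l\in A:\ p_l\le p_i/(2^{j+1}a)\},$$
since each counted page has $p_l\cdot2^{j+1}a/p_i\le1$.

To bound the count from below, let $\rho(i)\in\{1,\dots,|A|\}$ be the rank of $i$ in $A$ in nondecreasing order of $p$, with ties broken arbitrarily, so that the ranks are distinct. The $\rho(i)$ pages of rank at most $\rho(i)$ have $p_l\le p_i$. By Lemma 5(iii) with $s=j+1+\log_2a$, at most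
$$Q_j=(j+3+\log_2a)\,N_A$$
pages $l\in A$ have $p_l\in(p_i/(2^{j+1}a),\,p_i]$. So the count is at least $(\rho(i)-Q_j)^+$.

Now sum over $i$. With $\kappa=1/(80e)$,
$$\sum_{i\in A}e^{-B(2^{j+1}a/p_i)/80}\le\sum_{\rho\ge1}e^{-\kappa(\rho-Q_j)^+}.$$
At most $Q_j$ terms have $\rho\le Q_j$. The remaining terms $\rho=\lfloor Q_j\rfloor+1+m$, $m\ge0$, satisfy $\rho-Q_j\ge m$, and $\sum_{m\ge0}e^{-\kappa m}=\frac1{1-e^{-\kappa}}\le1+\frac1\kappa$. So the sum is at most
$$Q_j+1+80e\le Q_j+219\le(j+3+a)L+219\le La(j+223),$$
where we used $\log_2a\le a$, $N_A\le L$ and $a,L\ge1$. Together with (16), the quantity (15) is at most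
$$\frac{60}tLa^2\sum_{j\ge0}2^{j+1}(j+223)e^{-2^ja}\le\frac{60}tLa^2e^{-a}\sum_{j\ge0}2^{j+1}(j+223)e^{1-2^j}\le\frac Ct,$$
because the last series converges and $La^2e^{-a}\le2$ by (13). So $I_2\le C/t\le C\Gamma/t$.

**Sum of the parts.** Part (c) is at most $(1+a)\,C\Gamma/t+C\Gamma/t\le Ca\Gamma/t$. With (a) and (b), $\mu\le Ca\Gamma/t$. $\square$

## From class sizes to entropy, and the end of Theorem 1

*Proof of Theorem 1.* By Proposition 7 and (8), $\mu\le Ca\Gamma/t\le C'a\,\omega$ with $a=1+2\ln L\le2(1+\ln L)$. So (4) gives
$$\mathbb E[\mathrm{cost}_{LRU}(T)]\le C(1+\ln L)\,\mathbb E[\mathrm{cost}_{OPT}(T)]+k,\qquad L=\max\{1,N_A\}.\tag{17}$$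

**Step 1: from $N_A$ to $M$.** By Lemma 5(i) and $M\ge1$, $L\le3M$, so $1+\ln L\le1+\ln3+\ln M\le(1+\ln3)(1+\ln M)$.

**Step 2: from $M$ to entropy.** Choose $M$ pages inside a largest class $S_\ell$; this is allowed because $M\le n_{\max}$, and they form an admissible set because $M\le k$. Each has probability at most $2^{-\ell}$ and together they have probability more than $M2^{-\ell-1}$, so each conditional probability is at most $2/M$. Their conditional entropy is therefore at least $\log(M/2)$. In nats this says $\ln M\le\ln2+\mathcal H(\mathcal D,k)$, and in bits the entropy is larger. Hence, in either unit,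
$$1+\ln M\le1+\ln2+\mathcal H(\mathcal D,k)\le3\max\{1,\mathcal H(\mathcal D,k)\}.$$

**Step 3: the competitive ratio.** Take the constant in (17) to be at least $1$. Then the right side of (17) is at most $C(1+\ln L)\bigl(\mathbb E[\mathrm{cost}_{OPT}(T)]+k\bigr)$. By Steps 1 and 2, LRU has competitive ratio at most $C\max\{1,\mathcal H(\mathcal D,k)\}$. The cases set aside at the beginning have ratio at most $1$. $\blacksquare$

## The order of magnitude of OPT

It remains, for Theorem 2, to show $\omega=\Theta((1+V)/t)$. The lower bound is (6): $\omega\ge(V+\frac12)/(2t)\ge(1+V)/(4t)$. For the upper bound we exhibit an offline schedule that works in cycles, each of which ends when a $(k+1)$-st distinct page appears.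

**Step 1: the length of a cycle is of order $t$.** Let $\theta$ be the Poisson time at which the $(k+1)$-st distinct page is requested, so $P(\theta\le y)=F(y)$. By Lemma 6(ii) with $y=t/120$, $P(\theta\le t/120)\le\frac{60}{120}=\frac12$, so $\mathbb E\theta\ge\frac12\cdot\frac t{120}=\frac t{240}$.

In the other direction,
$$\operatorname{Var}D(2t)=\sum_ie^{-2x_i}(1-e^{-2x_i})=\sum_ie^{-x_i}(1-e^{-x_i})\cdot e^{-x_i}(1+e^{-x_i})\le2V,$$
and $\lambda(2t)-k=V+\frac12$. Cantelli's inequality $P(Y\le\mathbb EY-\delta)\le\frac{\sigma^2}{\sigma^2+\delta^2}$ gives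
$$P(\theta>2t)=P(D(2t)\le k)\le\frac{2V}{2V+(V+\frac12)^2}\le\frac12,$$
since $(V+\frac12)^2-2V=(V-\frac12)^2\ge0$. If $\theta>2tm$, each of the first $m$ windows of length $2t$ contains at most $k$ distinct pages. These windows are independent, so $P(\theta>2tm)\le2^{-m}$ and $\mathbb E\theta\le2t\sum_{m\ge0}2^{-m}=4t$.

**Step 2: the schedule.** Cut time into i.i.d. cycles distributed as $(0,\theta]$. Let $P_j$ be the set of the $k$ pages requested in cycle $j$ before its last request. The schedule holds $P_j$ during cycle $j$; at the last request of the cycle it swaps one page for the requested page; then it moves to $P_{j+1}$. The swap is one load. The move costs at most $|P_{j+1}\setminus P_j|+1$ loads, where the extra $1$ is for the page swapped out. So there are at most $|P_{j+1}\setminus P_j|+2$ loads per cycle, plus $k$ initial loads. By Lemma 4, $\mathrm{cost}_{OPT}$ is at most the number of loads.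

**Step 3: passing to rates.** Since $\mathrm{cost}_{OPT}$ is subadditive under concatenation and the requests are i.i.d., Kingman's subadditive theorem gives $\mathrm{cost}_{OPT}(T)/T\to\omega$ almost surely. The numbers of requests in the cycles are i.i.d. Let $N$ be the number in the first cycle. It is determined by the labels, and $\theta$ is the sum of the first $N$ interarrival times, which have mean $1$ and are independent of the labels; so $\mathbb EN=\mathbb E\theta$. The numbers $|P_{j+1}\setminus P_j|$ are bounded, and each depends only on the cycles $j$ and $j+1$. So the subsequences with $j$ even and with $j$ odd are i.i.d., and the law of large numbers holds. Divide the bound of Step 2, over the first $J$ cycles, by $J\to\infty$: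
$$\omega\,\mathbb E\theta\le\mathbb E|P_2\setminus P_1|+2.\tag{18}$$

**Step 4: consecutive cycles use nearly the same pages.** We have $|P_2\setminus P_1|\le|P_2\cap A^c|+|A\setminus P_1|$. The number $N$ is a stopping time of the label sequence, so by Wald's identity the expected number of requests to $A^c$ in a cycle is $p(A^c)\,\mathbb EN=p(A^c)\,\mathbb E\theta$. With Lemma 5(ii), $p(A^c)\le1.6R/t$, so
$$\mathbb E|P_j\cap A^c|\le\frac{1.6R}t\cdot4t=6.4R.$$
Also $|A\setminus P_1|=|A|-|A\cap P_1|=|A|-k+|P_1\cap A^c|$, and $|A|-k=\frac12+B-R$ by (7). Adding up,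
$$\mathbb E|P_2\setminus P_1|\le6.4R+\tfrac12+B-R+6.4R\le\tfrac12+B+13R.$$
With (18) and $\mathbb E\theta\ge t/240$, $\omega\le\frac{240}t\bigl(\frac52+B+13R\bigr)\le C\Gamma/t$. Finally $V\ge(B+R)/e$ gives $\Gamma\le1+eV\le e(1+V)$, so $\omega\le C(1+V)/t$. Together with (6) and the first part proved earlier, this is Theorem 2. $\blacksquare$

## Distributions on which every online algorithm loses a logarithm

*Proof of Theorem 3.* We plant the opening example among pages that never cause trouble. Take $n=k+1$ pages: $m+1$ *light* pages of weight $1$ and $k-m$ *heavy* pages of weights $2,4,\dots,2^{k-m}$. Normalize, and let $p$ be the probability of a light page. Every page has probability at least $p$. Write $\eta_m=1+\frac12+\dots+\frac1m$.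

**Step 1: the subset entropy is of order $1+\ln m$.** A set of $m\le k$ light pages is admissible and has conditional entropy $\log m$. So $\max\{1,\mathcal H\}\ge\max\{1,\ln m\}\ge\frac12(1+\ln m)$ in either unit.

For the upper bound we first bound the entropy of a set of heavy pages. Its conditional probabilities $q_1>q_2>\dots$ are proportional to distinct powers of $2$, so $q_{i+1}\le q_i/2$. Hence $q_i\le2^{1-i}$, and $\sum_{j>i}q_j\le2q_{i+1}\le2^{1-i}$. By Gibbs' inequality against the weights $2^{-i}$, whose sum is at most $1$, the entropy is at most $\sum_ii\,q_i$ bits, and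
$$\sum_ii\,q_i=\sum_{i\ge0}\sum_{j>i}q_j\le1+\sum_{i\ge1}2^{1-i}=3.$$
Now let $S$ be any nonempty set of pages. By the chain rule, $\mathrm H(\mathcal D_S)$ is at most $1$ bit for whether the page is light or heavy, plus at most $\log_2(m+1)$ bits for which light page, plus at most $3$ bits for which heavy page. So $\mathcal H\le4+\log_2(m+1)\le5+\log_2m\le5(1+\ln m)$ in bits, and the value in nats is smaller. Hence $\max\{1,\mathcal H\}\le5(1+\ln m)$.

**Step 2: every online algorithm pays at least $pT$.** At each step at least one of the $k+1$ pages is absent from the cache. The next request is independent of the cache content, also if the algorithm is randomized and knows $\mathcal D$. So a miss has probability at least $p$ at each step, and the expected cost is at least $pT$.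

**Step 3: an offline strategy with rate $p/\eta_m$.** First load the first $k$ distinct requested pages. If the missing page is then heavy, load it at its next request and evict a light page. After at most $k+1$ misses, and a time of finite mean, exactly one light page is missing from the cache. From then on, whenever the missing light page $u$ is requested, load it and evict, among the other $m$ light pages, the one whose next request is latest. The next miss is the request of the evicted page, and it occurs at the first time by which all these $m$ light pages have been requested. This is a stopping time of the request sequence, so the future after each miss is fresh, and by symmetry the gaps between misses are i.i.d. In Poisson time a gap is the maximum of $m$ independent $\mathrm{Exp}(p)$ variables. Its mean is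
$$\frac1p\Bigl(\frac1m+\frac1{m-1}+\dots+1\Bigr)=\frac{\eta_m}p,$$
since while $l$ of the $m$ pages are still unseen the next of them arrives at rate $lp$. By Wald's identity the mean number of requests in a gap is the same. The elementary renewal theorem, in its delayed form, gives $\omega\le p/\eta_m$.

**Step 4: the ratio.** If an online algorithm has competitive ratio at most $\alpha$, then $pT\le\alpha(\mathbb E[\mathrm{cost}_{OPT}(T)]+k)$ for all $T$. Dividing by $T\to\infty$ gives $p\le\alpha\omega$, so
$$\alpha\ge\frac p\omega\ge\eta_m=1+\frac12+\dots+\frac1m .\qquad\blacksquare$$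

Since $\eta_m\ge\max\{1,\ln m\}\ge\frac12(1+\ln m)\ge\frac1{10}\max\{1,\mathcal H(\mathcal D,k)\}$ on these distributions, the bound of Theorem 1 cannot be improved by more than a constant factor at any entropy level, by LRU or by any other online algorithm.
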